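\title{Weakly admissible points over fields whose value group has no nonzero $p$-divisible subgroup}

\begin{abstract}
For filtered isocrystals with Hodge--Tate weights $n-1$ and $n$, let $\breve{\mathcal F}^{wa}_b$ be the set of weakly admissible points of the space of filtrations, and let $\breve{\mathcal F}^0_b\subset\breve{\mathcal F}^{wa}_b$ be the open subspace of those points whose associated $\phi$-module over the extended Robba ring is trivial. We prove that the two have the same $L$-valued points whenever $L/\breve E$ is a complete valued extension whose value group $\Gamma_L$ satisfies $\bigcap_m p^m\Gamma_L=0$; this holds in particular when $\Gamma_L$ is finitely generated, and it settles a problem of \cite{Hartl} affirmatively. The condition is optimal: every subgroup $\Gamma\subset\mathbb R$ that contains $1$ and violates it is the value group of a field $L$ over which the two sets of points differ, for a suitable datum with group $\mathrm{GL}_5$. The heart of the proof is a determination of the Galois-stable $\mathbb Q_p$-lines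 in $B^{\phi=p}$ under this condition.
\end{abstract}

\section{The question and the answer}

\subsection{Weakly admissible points}

Let $p$ be a prime and let $K_0:=W(\mathbb F_p^{\rm alg})[\frac1p]$, with Frobenius $\sigma$. Let $G$ be a reductive group over $\mathbb Q_p$, let $b\in G(K_0)$, and let $\{\mu\}$ be a $G(\mathbb Q_p^{\rm alg})$-conjugacy class of cocharacters of $G$ with field of definition $E$. Put $\breve E:=E\cdot K_0$. Let $\mathcal F$ be the projective $E$-variety of filtrations of type $\{\mu\}$, put $\breve{\mathcal F}:=\mathcal F\otimes_E\breve E$, and let $\breve{\mathcal F}^{\rm an}$ be its Berkovich analytification. We fix a faithful representation $V$ of $G$ of finite dimension $h$ and assume throughout that, for some integer $n$, the cocharacters in $\{\mu\}$ act on $V\otimes\mathbb Q_p^{\rm alg}$ only with weights $n-1$ and $n$.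

A \emph{complete valued extension} $L/\breve E$ is a field $L\supset\breve E$ that is complete for a rank-one absolute value extending that of $\breve E$. We write $v$ for the additive valuation with $v(p)=1$ and $\Gamma_L:=v(L^\times)\subset\mathbb R$. A point $x\in\breve{\mathcal F}(L)$ gives a filtration $Fil^\bullet_x$ of $V\otimes L$ with $Fil_x^{n-1}=V\otimes L$ and $Fil_x^{n+1}=0$, so the filtration is determined by the single subspace $F_x:=Fil^n_x$. The point $x$ also determines an analytic point $y\in\breve{\mathcal F}^{\rm an}$ whose completed residue field $\mathcal H(y)$ embeds into $L$. Conversely, an analytic point $y$ is viewed as an element of $\breve{\mathcal F}(\mathcal H(y))$, and then $F_x=F_y\otimes_{\mathcal H(y)}L$.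

Let $D:=V\otimes_{\mathbb Q_p}K_0$, let $\phi_D:=b\cdot(\mathrm{id}\otimes\sigma)$, and let $D_L:=D\otimes_{K_0}L=V\otimes_{\mathbb Q_p}L$. For a $\phi_D$-stable $K_0$-subspace $D'\subset D$, with the filtration on $D'_L$ induced from $D_L$, put
\begin{equation}\label{eq:tH}
\begin{aligned}
t_H(D')&:=\sum_i i\dim_L\mathrm{gr}^iD'_L=(n-1)\dim D'+\dim_L(D'_L\cap F_x),\\
t_N(D')&:=v_p\bigl(\det\phi_D|_{D'}\bigr).
\end{aligned}
\end{equation}
The point $x$ is \emph{weakly admissible} if $t_H(D')\le t_N(D')$ for all $\phi_D$-stable $D'$, with equality for $D'=D$. Let $\breve{\mathcal F}^{wa}_b(L)$ be the set of weakly admissible points in $\breve{\mathcal F}(L)$, and let $\breve{\mathcal F}^{wa}_b\subset\breve{\mathcal F}^{\rm an}$ be the set of analytic points $y$ that are weakly admissible as points over $\mathcal H(y)$. By \eqref{eq:tH}, $t_H(D')$ does not change under extension of $L$, so $x\in\breve{\mathcal F}(L)$ is weakly admissible if and only if its analytic point is.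

\subsection{The \texorpdfstring{$\phi$}{phi}-module of a point}

Let $K/\breve E$ be a complete valued extension and let $C$ be the completion of an algebraic closure $\bar K$ of $K$. The elements of the tilt $C^\flat$ are sequences $z=(z^{(0)},z^{(1)},\dots)$ in $C$ with $(z^{(i+1)})^p=z^{(i)}$. We put $z^\sharp:=z^{(0)}$, $v(z):=v(z^\sharp)$ and $|z|:=p^{-v(z)}$. Let $p^\flat\in C^\flat$ be an element with $(p^\flat)^\sharp=p$, so that $|p^\flat|=p^{-1}$. Let $\theta:W(\mathcal O_{C^\flat})[\frac1p]\to C$ be Fontaine's map and let $\mathbf B^+_{\rm dR}$ be the $\ker\theta$-adic completion; $\theta$ extends to it. For a compatible system $\varepsilon_0=(1,\zeta_p,\zeta_{p^2},\dots)$ of $p$-power roots of unity with $\zeta_p\ne1$ put $t:=\log[\varepsilon_0]$. It generates $\ker(\theta:\mathbf B^+_{\rm dR}\to C)$.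

For $r>0$ let $\widetilde{\mathbf B}^{\dagger,r}$ be the set of $x=\sum_{k\ge k_0}p^k[z_k]\in W(C^\flat)[\frac1p]$ with $p^{-k}|z_k|^r\to0$ as $k\to\infty$. Let $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ be its Fr\'echet completion for the norms $|x|_s=\sup_kp^{-k}|z_k|^s$, $0<s\le r$. Put
\[
\widetilde B:=\bigcup_{r>0}\widetilde{\mathbf B}^{\dagger,r}_{\rm rig},\qquad B:=\bigcap_{r>0}\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}.
\]
Thus $\widetilde B$ is Kedlaya's extended Robba ring. It carries a bijective Frobenius $\phi$, and $\phi^{-1}$ maps $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ into $\widetilde{\mathbf B}^{\dagger,pr}_{\rm rig}$. For $r\ge1$ there is a natural embedding $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}\hookrightarrow\mathbf B^+_{\rm dR}$. The element $t$ lies in $\widetilde B$ and $\phi(t)=pt$. A \emph{$\phi$-module} is a finite free $\widetilde B$-module with a $\phi$-semilinear bijection. For $d\in\mathbb Z$ and $h'\ge1$ let $\mathbf M(d,h')$ be the $\phi$-module with basis $e_1,\dots,e_{h'}$ and $e_i\mapsto e_{i+1}$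 for $i<h'$, $e_{h'}\mapsto p^de_1$. In particular $\mathbf M(0,1)$ is $\widetilde B$ with $\phi$. We call a $\phi$-module \emph{trivial} if it is isomorphic to a direct sum of copies of $\mathbf M(0,1)$.

On $D\otimes_{K_0}\widetilde B[t^{-1}]$ let $\Phi:=\phi_D\otimes\phi$; we use the same letter for the induced maps on exterior and tensor powers, and for other isocrystals in place of $D$. For each element $z$ and all $m\gg0$, the element $\Phi^{-m}(z)$ has an image in $D\otimes\mathbf B^+_{\rm dR}[t^{-1}]$, denoted in the same way. For $x\in\breve{\mathcal F}(K)$ put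
\[
Fil^0:=\{z\in t^{-n}(D\otimes_{K_0}\mathbf B^+_{\rm dR}):\ \theta(t^nz)\in F_x\otimes_KC\},
\]
\[
\mathbf M_{b,x}(V):=\{z\in D\otimes_{K_0}\widetilde B[t^{-1}]:\ \Phi^{-m}(z)\in Fil^0\text{ for all }m\gg0\}.
\]
With $\Phi$ this is a $\phi$-module of rank $h$. The assumption on the weights enters here: because there are only two consecutive weights, the lattice $Fil^0$ lies between $t^{-(n-1)}D\otimes\mathbf B^+_{\rm dR}$ and $t^{-n}D\otimes\mathbf B^+_{\rm dR}$ and is given by one subspace of $D_C:=D\otimes_{K_0}C$. So membership in $\mathbf M_{b,x}(V)$ means that, for every sufficiently negative Frobenius twist $\Phi^{-m}(z)$, the vector $t^n\Phi^{-m}(z)$ has no pole and its image under $\theta$ lies in $F_x\otimes_KC$.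

Let $\breve{\mathcal F}^0_b\subset\breve{\mathcal F}^{\rm an}$ be the set of analytic points $y$ with $\mathbf M_{b,y}(V)\cong\mathbf M(0,1)^{\oplus h}$, the module being formed with $K=\mathcal H(y)$; this does not depend on $V$. Let $\breve{\mathcal F}^0_b(L)$ be the set of $x\in\breve{\mathcal F}(L)$ whose analytic point lies in $\breve{\mathcal F}^0_b$. It is known that $\breve{\mathcal F}^0_b$ is open in $\breve{\mathcal F}^{\rm an}$ and contained in $\breve{\mathcal F}^{wa}_b$, and that $\breve{\mathcal F}^0_b(L)=\breve{\mathcal F}^{wa}_b(L)$ for every finite extension $L/\breve E$.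

\subsection{Results}

Both conditions on $x$ forbid subobjects that are too large. Weak admissibility tests only subspaces of $D$ that are defined over $K_0$. Triviality of the $\phi$-module tests all $\phi$-submodules of $\mathbf M_{b,x}(V)$, and these need not come from subspaces of $D$. So for a large field $L$ one expects the second condition to be stronger, and the question is which property of $L$ makes them equivalent. The problem taken from \cite{Hartl} is whether it suffices that the value group $\Gamma_L$ be finitely generated. It does, and less is needed. Consider the condition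
\begin{equation}\label{eq:star}\tag{$*$}
\bigcap_{m\ge0}p^m\Gamma_L=0 .
\end{equation}
Since $\Gamma_L$ is torsion-free, the intersection is its largest $p$-divisible subgroup. So \eqref{eq:star} says that $\Gamma_L$ has no nonzero $p$-divisible subgroup.

\begin{theorem}\label{thm:main}
If $L/\breve E$ is a complete valued extension satisfying \eqref{eq:star}, then $\breve{\mathcal F}^0_b(L)=\breve{\mathcal F}^{wa}_b(L)$. In particular this holds if the value group of $L$ is finitely generated.
\end{theorem}

The second assertion follows from the first: a finitely generated $\Gamma_L\subset\mathbb R$ is isomorphic to some $\mathbb Z^r$, and $\bigcap_mp^m\mathbb Z^r=0$. Condition \eqref{eq:star} also allows, for example, $\Gamma_L=\mathbb Z[\frac1\ell]$ with a prime $\ell\ne p$. It excludes $\mathbb Z[\frac1p]$, and this cannot be avoided.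

\begin{theorem}\label{thm:sharp}
Let $\Gamma\subset\mathbb R$ be a subgroup containing $1$ that violates \eqref{eq:star}, that is, with $\bigcap_{m\ge0}p^m\Gamma\ne0$. Then there are $b\in\mathrm{GL}_5(K_0)$, a class $\{\mu\}$ of cocharacters of\/ $\mathrm{GL}_5$ with weights $0,1$ on the standard representation (so $n=1$ and $\breve E=K_0$), and a complete valued extension $L/K_0$ with $\Gamma_L=\Gamma$ and $\breve{\mathcal F}^0_b(L)\ne\breve{\mathcal F}^{wa}_b(L)$.
\end{theorem}

\subsection{The idea}

Let $x\in\breve{\mathcal F}(L)$ be weakly admissible, $M=\mathbf M_{b,x}(V)$, and suppose that $M$ is not trivial. By Kedlaya's classification $M$ is a sum of modules $\mathbf M(d_i,h_i)$. The degrees $d_i$ add up to $0$ (Section~\ref{sec:det}), so some $d_i$ is negative. The summands with $d_i<0$ span a canonical submodule $N$, and a canonical submodule is stable under the Galois group of $L$. Hence the determinant of $N$, viewed inside $\wedge^sD\otimes\widetilde B[t^{-1}]$ with $s=\mathrm{rk}\,N$, has a generator $\nu$ that is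 an eigenvector of $\Phi$ and spans a Galois-stable $\mathbb Q_p$-line. If $\nu$ is proportional to a \emph{constant} vector, one in $\wedge^sD$, then $N$ comes from a subisocrystal $D'\subset D$, and $D'$ violates weak admissibility. So everything depends on whether a $\Phi$-eigenvector can span a Galois-stable line without being proportional to a constant vector.

The coordinates of a suitable tensor power of $\nu$ (up to a power of $t$) lie in the spaces $B^{\phi=p^m}$, where $m$ depends on the slope. There, unique factorization reduces the question to the \emph{Galois-stable lines in} $B^{\phi=p}$. One such line always exists, namely $\mathbb Q_pt$. It is harmless under \eqref{eq:star}: if each nonzero coordinate is a constant times a power $t^m$, then components of $\nu$ of different slopes involve different powers of the cyclotomic character, so only one slope occurs, all powers of $t$ agree, and $\nu$ is a scalar times a constant vector. If $L$ contains an element of positive valuation together with a compatible system of its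 $p$-power roots, there are further stable lines, and the same roots are used to prove Theorem~\ref{thm:sharp}. Section~\ref{sec:lines} shows that under \eqref{eq:star} there are no further lines.

\section{Rings, classification, value groups}\label{sec:facts}

\subsection{Eigenvectors of Frobenius}

Let $K/\breve E$ be a complete valued extension and $\mathcal G_K:=\mathrm{Gal}(\bar K/K)$. This group acts isometrically and continuously on $C$, hence also on $C^\flat$. By functoriality it acts on all rings above, compatibly with $\phi$, $\theta$ and the embeddings into $\mathbf B^+_{\rm dR}$. It fixes $K_0\subset\widetilde B$, where the embedding comes from $\mathbb F_p^{\rm alg}\subset\mathcal O_{C^\flat}$, and $g(t)=\chi_{\rm cyc}(g)t$ for the cyclotomic character $\chi_{\rm cyc}$.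

The results of Fargues and Fontaine apply to our rings. Put $\rho=p^{-1/s}$; then $|x|_s=(\sup_k|z_k|\rho^k)^s$ is a power of the Gauss norm of radius $\rho$. The ring $W(\mathcal O_{C^\flat})[\frac1p,\frac1{[p^\flat]}]$ is contained in $\widetilde{\mathbf B}^{\dagger,r}$. The truncations of an element $x=\sum p^k[z_k]\in\widetilde{\mathbf B}^{\dagger,r}$ lie in this ring and converge to $x$ for every $|\cdot|_s$ with $0<s\le r$, because $p^{-k}|z_k|^s\le\max(p^{-k},p^{-k}|z_k|^r)$. So $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ is the ring $B_{(0,p^{-1/r}]}$ of \cite{FF}, and $B$ is their ring $B=B_{(0,1)}$ for the field $C^\flat$. These rings are domains; hence so is $\widetilde B$. Put $Q:=\mathrm{Frac}\,\widetilde B$.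

If $x\in\widetilde B$ and $\phi^h(x)=p^mx$ with $h\ge1$, then $x=p^m\phi^{-h}(x)$. Iterating, and using that $\phi^{-1}$ maps $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ to $\widetilde{\mathbf B}^{\dagger,pr}_{\rm rig}$, we obtain $x\in B$. Thus
\begin{equation}\label{eq:eigen}
\widetilde B^{\phi^h=p^m}=B^{\phi^h=p^m}\qquad(h\ge1,\ m\in\mathbb Z).
\end{equation}
On $B$ the maps $\theta\circ\phi^i$ are defined for all $i\in\mathbb Z$. We use the following facts from \cite[Ch.~4 and 6]{FF}. Where a power $\phi^H$ occurs, they are applied over the base field $\mathbb Q_{p^H}$ with uniformizer $p$, for which $B$ is the same ring and the Frobenius is $\phi^H$.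
\begin{itemize}
\item[(F1)] $B^{\phi^h=p^m}=0$ for $h\ge1$ and $m<0$, and $B^{\phi=1}=\mathbb Q_p$.
\item[(F2)] The ring $\bigoplus_{m\ge0}B^{\phi=p^m}$ is graded factorial: for $m\ge1$ every nonzero $x\in B^{\phi=p^m}$ is a product of $m$ nonzero elements of $B^{\phi=p}$, unique up to order and factors in $\mathbb Q_p^\times$.
\item[(F3)] The map $1+\mathfrak m_{C^\flat}\to B^{\phi=p}$, $\varepsilon\mapsto\log[\varepsilon]$, is a $\mathcal G_K$-equivariant isomorphism of $\mathbb Q_p$-vector spaces. For each $H\ge1$ there is $t_H\ne0$ and an exact sequence $0\to\mathbb Q_{p^H}t_H\to B^{\phi^H=p}\xrightarrow{\ \theta\ }C\to0$. For $H=1$ one may take $t_1=t$.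
\end{itemize}
Here $a\in\mathbb Q_p$ acts on $1+\mathfrak m_{C^\flat}$ by $\varepsilon\mapsto\varepsilon^a$. We have $\theta(\log[\varepsilon])=\log(\varepsilon^\sharp)$. A consequence is a bound for the order of vanishing:
\begin{equation}\label{eq:order}
0\ne x\in B^{\phi=p^m}\ \Longrightarrow\ m\ge0\ \text{ and }\ \mathrm{ord}_t(x)\le m\ \text{ in }\mathbf B^+_{\rm dR}.
\end{equation}
Indeed, by (F1) and (F2) $x$ is a constant in $\mathbb Q_p^\times$ times a product of $m$ nonzero elements of $B^{\phi=p}$. Such an element has order $0$ if its image under $\theta$ is nonzero; otherwise it lies in $\mathbb Q_p^\times t$ by (F3) and has order $1$.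

\subsection{Isocrystals and \texorpdfstring{$\phi$}{phi}-modules}

An isocrystal is a finite-dimensional $K_0$-vector space $P$ with a $\sigma$-semilinear bijection $\phi_P$. Because the residue field of $K_0$ is algebraically closed, the theorem of Dieudonn\'e and Manin gives a canonical slope decomposition $P=\bigoplus_{\lambda\in\mathbb Q}P_\lambda$ with the following properties. There are $H\ge1$ and a $K_0$-basis $(e_l)$ of $P$ with $\phi_P^He_l=p^{c_l}e_l$, $c_l\in\mathbb Z$. An isoclinic isocrystal of integral slope $c$ has a basis of vectors $w$ with $\phi_P w=p^cw$. Tensor products of isoclinic isocrystals are isoclinic, and slopes add. In particular, a rank one isocrystal $P$ has a generator $w$ with $\phi_Pw=p^cw$, where $c=v_p(\det\phi_P)$.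

An isocrystal $P$ yields the $\phi$-module $P\otimes_{K_0}\widetilde B$. The module $\mathbf M(d,h')$ arises in this way from the isocrystal given by the same formula.
\begin{itemize}
\item[(F4)] \cite[Thm.~4.5.7]{Kedlaya} Every $\phi$-module is a direct sum of modules $\mathbf M(d_i,h_i)$.
\end{itemize}
Note that the $h'$-th power of Frobenius maps $e_i$ to $p^de_i$ for every basis vector $e_i$ of $\mathbf M(d,h')$. We draw three consequences.

(a) $\mathbf M(0,h')\cong\mathbf M(0,1)^{\oplus h'}$, since the underlying isocrystal is isoclinic of slope $0$.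

(b) The determinant of $\bigoplus_i\mathbf M(d_i,h_i)$ comes from a rank one isocrystal of slope $\sum d_i$, so it has a generator $e$ with $e\mapsto p^{\sum d_i}e$ under Frobenius. In particular every rank one $\phi$-module has a generator $e$ with $e\mapsto p^de$ for some $d\in\mathbb Z$.

(c) This $d$ is unique. If $e$ and $ae$ are generators with exponents $d$ and $d+m$, then $a\in\widetilde B^\times$, $\phi(a)=p^ma$ and $\phi(a^{-1})=p^{-m}a^{-1}$, so $m=0$ by \eqref{eq:eigen} and (F1).

\subsection{Value groups and almost invariant elements}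

Let $L'/L$ be a finite extension of degree $q$. Conjugates over $L$ have the same valuation, so $v(N_{L'/L}(x))=q\,v(x)$ for $x\in L'^\times$, and therefore
\begin{equation}\label{eq:norm}
[L':L]\cdot\Gamma_{L'}\subset\Gamma_L .
\end{equation}

\begin{lemma}\label{lem:values}
\begin{itemize}
\item[(a)] If $L$ satisfies \eqref{eq:star}, then so does every subgroup of $\Gamma_L$ in place of $\Gamma_L$, and so does every finite extension of $L$.
\item[(b)] If $L$ satisfies \eqref{eq:star}, then $\chi_{\rm cyc}^k\ne1$ on $\mathcal G_L$ for every integer $k\ne0$.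
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first assertion is immediate. If $q=[L':L]$ and $\gamma\in\bigcap_mp^m\Gamma_{L'}$, then \eqref{eq:norm} gives $q\gamma\in\bigcap_mp^m\Gamma_L=0$.

(b) If $\chi_{\rm cyc}^k=1$ on $\mathcal G_L$ with $k\ne0$, then $\chi_{\rm cyc}(\mathcal G_L)$ is finite, since $\mathbb Z_p^\times$ contains only finitely many $k$-torsion elements. So some finite extension $L'/L$ contains all $\zeta_{p^N}$. As $v(\zeta_{p^N}-1)=\frac1{p^{N-1}(p-1)}$, we get $p^{-(N-1)}\in\Gamma_{L'}$ for all $N\geq 1$, hence $1\in\bigcap_Np^{N-1}\Gamma_{L'}$. This contradicts (a).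
\end{proof}

We also need to approximate almost invariant elements.
\begin{itemize}
\item[(F5)] \cite{Ax} Let $F$ be complete for a rank-one valuation, of characteristic $0$ and residue characteristic $p$, and put $\kappa:=p/(p-1)^2\le2$. If $a\in\bar F$ and $v(ga-a)\ge A$ for all $g\in\mathcal G_F$, then there is $b\in F$ with $v(a-b)\ge A-\kappa$.
\end{itemize}
The same holds for $a$ in the completion of $\bar F$: apply (F5) to some $a'\in\bar F$ with $v(a-a')\ge A$. Letting $A\to\infty$, we see that the $\mathcal G_F$-invariants of this completion are $F$.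

\section{Galois-stable lines in \texorpdfstring{$B^{\phi=p}$}{B phi=p}}\label{sec:lines}

\subsection{Lines that are fixed pointwise}

We start with the case in which the role of the value group can be seen at once.

\begin{proposition}\label{prop:fixed}
Let $L/\breve E$ be a complete valued extension.
\begin{itemize}
\item[(i)] If $L$ satisfies \eqref{eq:star}, then $(B^{\phi=p})^{\mathcal G_L}=0$.
\item[(ii)] If $0\ne X\in\mathfrak m_{C^\flat}$ and $(X^{1/p^N})^\sharp\in L$ for all $N\ge0$, then $\log[1+X]$ is a nonzero element of $(B^{\phi=p})^{\mathcal G_L}$.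
\end{itemize}
\end{proposition}

\begin{proof}
(i) By (F3) an invariant element is $\log[\varepsilon]$ with $\varepsilon\in1+\mathfrak m_{C^\flat}$ fixed by $\mathcal G_L$. Suppose $y:=\varepsilon-1\ne0$. Each $y^{1/p^N}$ is fixed, so $(y^{1/p^N})^\sharp$ lies in $C^{\mathcal G_L}=L$ and has valuation $v(y)/p^N$. Hence $0\ne v(y)\in\bigcap_Np^N\Gamma_L$, contradicting \eqref{eq:star}.

(ii) The components $(X^{1/p^N})^\sharp$ of $X$ are fixed by $\mathcal G_L$, so $X$ is fixed. Now use (F3).
\end{proof}

\begin{example}\label{ex:toy}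
Let $P=K_0e_0\oplus K_0e_1$ with $\phi_P(e_0)=pe_0$ and $\phi_P(e_1)=e_1$, and let $\Phi=\phi_P\otimes\phi$ on $P\otimes\widetilde B$. For $x\in B^{\phi=p}$ the vector $\nu=e_0+xe_1$ satisfies $\Phi(\nu)=p\nu$. Suppose $g\nu=\psi(g)\nu$ with $\psi(g)\in\mathbb Q_p^\times$ for all $g\in\mathcal G_L$. Comparing coefficients of $e_0$ gives $\psi=1$, so $gx=x$. Under \eqref{eq:star}, Proposition~\ref{prop:fixed} gives $x=0$, and $\nu=e_0$ is a constant vector. Note that $x=t$ is excluded because it would require $\chi_{\rm cyc}=1$ on $\mathcal G_L$: coordinates of different slopes would force incompatible characters. On the other hand, if there is an $X$ as in (ii), then $e_0+\log[1+X]e_1$ is a fixed eigenvector. It is not proportional to a constant vector, since no nonzero $a\in K_0$ satisfies $\sigma(a)=pa$.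
\end{example}

\subsection{The general case}

A stable line need not be fixed pointwise; $\mathbb Q_pt$ is not. The obstacle is this: if $\mathcal G_L$ acts on $\log[\varepsilon]$ through a character of infinite order, the elements $(y^{1/p^N})^\sharp$ of the previous proof lie only in the completion of an infinite extension $L_\infty/L$. The value group of $L_\infty$ can contain nonzero $p$-divisible subgroups even if $\Gamma_L$ does not; for the cyclotomic extension, which belongs to $\mathbb Q_pt$, it contains $\mathbb Z[\frac1p]$. So the proof must use a property separating $\mathbb Q_pt$ from all other lines. That property is $\theta(\log[\varepsilon])\ne0$. It provides a nonzero period of the character in $C$. We shall see that, because of this period, traces in the tower $L_\infty/L$ lose arbitrarily little valuation from a suitable finite layer on. This allows us to bring values $v(y)/p^N$ down to that layer, with control of its degree over $L$.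

\begin{theorem}\label{thm:lines}
Let $L/\breve E$ be a complete valued extension satisfying \eqref{eq:star}, and let $1\ne\varepsilon\in1+\mathfrak m_{C^\flat}$. If $g(\log[\varepsilon])\in\mathbb Q_p\log[\varepsilon]$ for all $g\in\mathcal G_L$, then $\log[\varepsilon]\in\mathbb Q_pt$.
\end{theorem}

\begin{proof}
\emph{Step 0: the character and its period.} Put $y:=\varepsilon-1$, so $0<v(y)<\infty$. In characteristic $p$ we have $v(\varepsilon^a-1)=p^{v_p(a)}v(y)$ for $a\in\mathbb Q_p^\times$: for $a\in\mathbb Z_p^\times$ the leading term of $(1+y)^a-1$ is $ay$, and $\varepsilon^p-1=(\varepsilon-1)^p$. By (F3), $g\varepsilon=\varepsilon^{\chi(g)}$ with $\chi(g)\in\mathbb Q_p^\times$. As $g$ is isometric, $\chi(g)\in\mathbb Z_p^\times$, and $\chi$ is a homomorphism. From $gy-y=\varepsilon(\varepsilon^{\chi(g)-1}-1)$ we get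
\begin{equation}\label{eq:gy}
v\Bigl(\frac{gy}y-1\Bigr)=\bigl(p^{v_p(\chi(g)-1)}-1\bigr)\,v(y),
\end{equation}
with value $\infty$ if $\chi(g)=1$. Since $gy\to y$ as $g\to1$, this shows that $\chi$ is continuous. Put $U_k:=1+p^k\mathbb Z_p$.

Suppose that $\log[\varepsilon]\notin\mathbb Q_pt$. By (F3), $c:=\theta(\log[\varepsilon])=\log(\varepsilon^\sharp)\ne0$, and $gc=\chi(g)c$. Choose $c'\in\bar L^\times$ with $|c/c'-1|<1$. By Lemma~\ref{lem:values}(a) we may replace $L$ by a finite extension, so we assume $c'\in L$ and $\chi(\mathcal G_L)\subset U_2$. Then $\alpha:=\log(c/c')\in C$ turns the multiplicative relation into an additive one: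
\begin{equation}\label{eq:alpha}
g\alpha-\alpha=\log\chi(g),\qquad v(\log\chi(g))=v_p(\chi(g)-1)\qquad(g\in\mathcal G_L).
\end{equation}

If $\chi=1$, then $\log[\varepsilon]$ is a nonzero element of $(B^{\phi=p})^{\mathcal G_L}$, contradicting Proposition~\ref{prop:fixed}(i). So $\chi\ne1$. As $\chi(\mathcal G_L)$ is a nontrivial compact subgroup of $U_2\cong\mathbb Z_p$, it equals $U_{k_0}$ for some $k_0\ge2$. For $k\ge k_0$ let $L_k/L$ be the finite extension with $\mathcal G_{L_k}=\chi^{-1}(U_k)$. It is cyclic of degree $p^{k-k_0}$, and $L_{k_0}=L$. Choose $\tau_0\in\mathcal G_L$ such that $\chi(\tau_0)$ generates $U_{k_0}$ topologically; then $v_p(\chi(\tau_0)-1)=k_0$.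

\emph{Step 1: traces lose little valuation.} For $l\ge k\ge k_0$ put
\[
d(l,k):=\inf_{u\in L_l^\times}\bigl(v(\mathrm{Tr}_{L_l/L_k}u)-v(u)\bigr),\qquad 0\le d(l,k)<\infty ;
\]
finiteness holds because the trace is not zero. If $w=\mathrm{Tr}_{L_l/L_k}u\ne0$, then $v(\mathrm{Tr}_{L_l/L}u)-v(u)$ is the sum of $v(\mathrm{Tr}_{L_k/L}w)-v(w)$ and $v(w)-v(u)$; if $w=0$, it is infinite. Hence
\begin{equation}\label{eq:d}
d(l,k_0)\ge d(l,k)+d(k,k_0).
\end{equation}
We claim that $d(k,k_0)\le\kappa$ for all $k\geq k_0$. For $g\in\mathcal G_{L_k}$ we have $v(g\alpha-\alpha)\ge k$ by \eqref{eq:alpha}, so (F5) gives $\alpha_k\in L_k$ with $v(\alpha-\alpha_k)\ge k-\kappa$. Write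
\[
\tau_0\alpha_k-\alpha_k=\log\chi(\tau_0)+\delta_k,\qquad\delta_k=\tau_0(\alpha_k-\alpha)-(\alpha_k-\alpha).
\]
Here $\delta_k\in L_k$, since $L_k/L$ is Galois and $\log\chi(\tau_0)\in\mathbb Q_p$, and $v(\delta_k)\ge k-\kappa$. Applying $\mathrm{Tr}_{L_k/L}$ gives $0=p^{k-k_0}\log\chi(\tau_0)+\mathrm{Tr}_{L_k/L}(\delta_k)$. So $\delta_k\ne0$ and
\[
v(\mathrm{Tr}_{L_k/L}\delta_k)=(k-k_0)+k_0=k\le v(\delta_k)+\kappa ,
\]
which proves the claim. By \eqref{eq:d} the sequence $d(k,k_0)$ is nondecreasing in $k$, and it is bounded by $\kappa$. Hence it converges, and for every $\eta>0$ there is $k\ge k_0$ with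
\begin{equation}\label{eq:eta}
d(l,k)\le d(l,k_0)-d(k,k_0)\le\eta\qquad\text{for all }l\ge k .
\end{equation}

\emph{Step 2: for every $j\ge1$ there is $k\ge k_0$ with $v(y)/p^{k+j}\in\Gamma_{L_k}$.} Put $\xi:=\min\bigl(1,\frac{v(y)}{2p^j}\bigr)$ and $\eta:=\xi/3$, take $k$ as in \eqref{eq:eta}, and let $w:=y^{1/p^{k+j}}\in C^\flat$. The element $w^\sharp$ has the required valuation and is multiplicatively close to being $\mathcal G_{L_k}$-invariant, but we only know that $gw^\sharp/w^\sharp-1$ has valuation at least $\xi$. Approximating it in $L_k$ directly by (F5) would lose $\kappa$, which may exceed $\xi$. We therefore approximate it in a much higher layer $L_l$, where this loss is harmless, and come back to $L_k$ by a trace, which loses only about $\eta$.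

For $l\ge k$ and $g\in\mathcal G_{L_l}$, \eqref{eq:gy} gives
\[
v\Bigl(\frac{gw}w-1\Bigr)\ge A_l:=\frac{(p^l-1)\,v(y)}{p^{k+j}},\qquad A_k\ge\frac{v(y)}{2p^j}\ge\xi .
\]
Since $z\mapsto z^\sharp\bmod p$ is a ring homomorphism on $\mathcal O_{C^\flat}$, we have $(1+z)^\sharp\equiv1+z^\sharp\pmod p$ for $z\in\mathcal O_{C^\flat}$. Taking $1+z=gw/w$ and $l=k$ we obtain
\begin{equation}\label{eq:xi}
v\Bigl(\frac{gw^\sharp}{w^\sharp}-1\Bigr)\ge\xi\qquad(g\in\mathcal G_{L_k}).
\end{equation}
Now fix $l\ge k$ with $A_l\ge p^2$. For $g\in\mathcal G_{L_l}$ write $gw/w=1+z$ with $v(z)\ge p^2$. Then $(1+z)^\sharp=\bigl((1+z^{1/p^2})^\sharp\bigr)^{p^2}$, and $(1+z^{1/p^2})^\sharp\equiv1\pmod p$ because $v(z^{1/p^2})\ge1$. If $a\in C$ and $v(a)\ge1$, then $v((1+a)^p-1)\ge v(a)+1$: the terms $\binom pia^i$ with $0<i<p$ have valuation at least $1+v(a)$, and $v(a^p)=pv(a)\ge v(a)+1$. Applying this twice we get $v(gw^\sharp/w^\sharp-1)\ge3$ for all $g\in\mathcal G_{L_l}$. By (F5) over $L_l$, applied to $w^\sharp$ with $A=3+v(w)$, there is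
\[
\beta\in L_l\quad\text{with}\quad v\Bigl(\frac\beta{w^\sharp}-1\Bigr)\ge3-\kappa\ge1\ge\xi .
\]
In particular $v(\beta)=v(w)=v(y)/p^{k+j}$. For $g\in\mathcal G_{L_k}$,
\[
\frac{g\beta}\beta=\frac{gw^\sharp}{w^\sharp}\cdot g\Bigl(\frac\beta{w^\sharp}\Bigr)\cdot\Bigl(\frac\beta{w^\sharp}\Bigr)^{-1},
\]
so \eqref{eq:xi} gives $v(g\beta/\beta-1)\ge\xi$.

By \eqref{eq:eta} choose $u\in L_l^\times$ with $v(\mathrm{Tr}_{L_l/L_k}u)\le v(u)+2\eta<v(u)+\xi$. With $\tau$ running through $\mathrm{Gal}(L_l/L_k)$ we have
\[
\mathrm{Tr}_{L_l/L_k}(u\beta)=\beta\Bigl(\mathrm{Tr}_{L_l/L_k}(u)+\sum_\tau\tau(u)\Bigl(\frac{\tau\beta}\beta-1\Bigr)\Bigr).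
\]
The last sum has valuation at least $v(u)+\xi>v(\mathrm{Tr}_{L_l/L_k}u)$. Therefore
\[
\frac{v(y)}{p^{k+j}}=v(\beta)=v(\mathrm{Tr}_{L_l/L_k}(u\beta))-v(\mathrm{Tr}_{L_l/L_k}(u))\in\Gamma_{L_k}.
\]

\emph{Step 3: conclusion.} By \eqref{eq:norm}, $p^{k-k_0}\Gamma_{L_k}\subset\Gamma_L$. So Step 2 gives $v(y)/p^{k_0+j}\in\Gamma_L$, and here the auxiliary $k$, which depends on $j$, has disappeared. This holds for every $j\ge1$, so $0\ne v(y)\in\bigcap_jp^j\Gamma_L$, contradicting \eqref{eq:star}.
\end{proof}

\section{The determinant of \texorpdfstring{$\mathbf M_{b,x}(V)$}{M}}\label{sec:det}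

Let $K/\breve E$ be a complete valued extension, $x\in\breve{\mathcal F}(K)$, $M:=\mathbf M_{b,x}(V)$, $F:=F_x$ and $f:=\dim_KF$. Thus $t_H(D)=(n-1)h+f$.

For $d\in D$ the element $\Phi^{-m}(t^{-(n-1)}d)=p^{m(n-1)}t^{-(n-1)}\phi_D^{-m}(d)$ lies in $Fil^0$ for every $m$, so
\begin{equation}\label{eq:DinM}
t^{-(n-1)}D\subset M .
\end{equation}
As $M$ is free of rank $h$ and contained in $D\otimes\widetilde B[t^{-1}]$, it follows that $M\otimes_{\widetilde B}Q=D\otimes_{K_0}Q$. In particular, for a direct summand $N\subset M$ of rank $s$, the module $\wedge^sN$ embeds into $\wedge^sD\otimes\widetilde B[t^{-1}]$. Let $\omega$ be a generator of $\wedge^hD$ with $\phi_D\omega=p^{t_N(D)}\omega$.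

\begin{lemma}\label{lem:det}
We have $\wedge^hM=\widetilde B\cdot t^{-t_H(D)}\omega$. Hence, if $M\cong\bigoplus_i\mathbf M(d_i,h_i)$, then $\sum_id_i=t_N(D)-t_H(D)$.
\end{lemma}

\begin{proof}
The second claim follows from the first by consequences (b) and (c) of (F4), because $\Phi(t^{-t_H(D)}\omega)=p^{t_N(D)-t_H(D)}t^{-t_H(D)}\omega$.

\emph{The shape of $\wedge^hM$.} Let $e$ be a generator of $\wedge^hM$ with $\Phi(e)=p^de$. By \eqref{eq:DinM}, $t^{-(n-1)h}\omega=qe$ with $q\in\widetilde B$. As $M$ is finitely generated, $e=t^{-k}q'\omega$ with $q'\in\widetilde B$ and some integer $k\ge(n-1)h$. So $qq'=t^{k-(n-1)h}$. Both $q$ and $q'$ are nonzero eigenvectors of $\phi$ with eigenvalues in $p^{\mathbb Z}$, hence by \eqref{eq:eigen} and (F1) they lie in spaces $B^{\phi=p^m}$ with $m\ge0$. By unique factorization (F2), $q=ct^m$ with $c\in\mathbb Q_p^\times$ and $m\ge0$. So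
\[
\wedge^hM=\widetilde B\,t^{-(n-1)h-m}\omega ,
\]
and we have to show that $m=f$.

\emph{$m\le f$.} Lift a basis of $D_C$ whose first $f$ members form a basis of $F_C:=F\otimes_KC$ to a basis of $D\otimes\mathbf B^+_{\rm dR}$. Multiplying the first $f$ members by $t^{-n}$ and the others by $t^{-(n-1)}$ gives a basis of $Fil^0$. So $\wedge^hFil^0=t^{-t_H(D)}\mathbf B^+_{\rm dR}\,\omega$. Choose a basis of $M$ whose wedge is $t^{-(n-1)h-m}\omega$. For $l\gg0$, $\Phi^{-l}$ maps this basis into $Fil^0$, so the element
\[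
\Phi^{-l}(t^{-(n-1)h-m}\omega)\in p^{\mathbb Z}\,t^{-(n-1)h-m}\omega
\]
lies in $\wedge^hFil^0$. This means $(n-1)h+m\le t_H(D)$, i.e.\ $m\le f$.

\emph{$m\ge f$.} We must produce enough elements of $M$, that is, vectors for which the values under $\theta$ of \emph{all} twists $\Phi^{-m'}$ are under control. Eigenvectors of some power $\Phi^H$ have only finitely many twists up to scalars; if all slopes of $D$ are integers, $H=1$ will do. In general we make the twists by $m'$ with $H\nmid m'$ vanish under $\theta$ by means of an auxiliary factor $s$.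

Choose $H\ge1$ and a $K_0$-basis $(e_l)$ of $D$ with $\phi_D^He_l=p^{c_l}e_l$, and let $t_H\in B^{\phi^H=p}$ be as in (F3). We claim that, for $j\in\mathbb Z$, $\theta(\phi^j(t_H))=0$ if and only if $H\mid j$. If $H\mid j$, then $\phi^j(t_H)=p^{j/H}t_H$. Conversely, if $\theta(\phi^j(t_H))=0$, then (F3) gives $\phi^j(t_H)=at_H$ with $a\in\mathbb Q_{p^H}^\times$. Iterating $H$ times, $p^jt_H=\phi^{jH}(t_H)=a't_H$ with $v_p(a')=Hv_p(a)$, so $H\mid j$. Put $s:=\prod_{j=1}^{H-1}\phi^{-j}(t_H)\in B$. Then
\[
\phi^H(s)=p^{H-1}s,\qquad\theta(s)\ne0,\qquad\theta(\phi^i(s))=0\ \text{ for }H\nmid i ;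
\]
for the last property take the factor with $j\equiv i$ modulo $H$.

For $r\ge1$ the map $\theta:B^{\phi^H=p^r}\to C$ is surjective: multiply the elements of $B^{\phi^H=p}$ by $a_0^{r-1}$ for a fixed $a_0\in B^{\phi^H=p}$ with $\theta(a_0)\ne0$, and use (F3). Let $w_1,\dots,w_h$ be a basis of $D_C$ such that $w_1,\dots,w_f$ is a basis of $F_C$, and write $w_i=\sum_la_{il}e_l$. Fix an integer $N_0>\max_lc_l$, choose $b_{il}\in B^{\phi^H=p^{N_0-c_l}}$ with $\theta(b_{il})=a_{il}/\theta(s)$, and put $z_i:=\sum_lsb_{il}e_l$. Then $\theta(z_i)=w_i$ and $\Phi^H(z_i)=p^{N_0+H-1}z_i$. So $\theta(\Phi^{-m'}(z_i))$ is a scalar multiple of $w_i$ if $H\mid m'$, and it is $0$ if $H\nmid m'$, by the choice of $s$. Hence $t^{-n}z_i\in M$ for $i\le f$. For $i>f$ we have $t^{-(n-1)}z_i\in M$ by \eqref{eq:DinM}.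

Write $z_1\wedge\dots\wedge z_h=r\omega$. Then $r\in B$ and $\phi^H(r)\in p^{\mathbb Z}r$, and $\theta(r)\ne0$ because the $w_i$ form a basis. Moreover $t^{-t_H(D)}r\omega\in\wedge^hM=\widetilde B\,t^{-(n-1)h-m}\omega$, so $r\in t^{f-m}\widetilde B$. If $f>m$, then $r=tr''$ with $r''\in\widetilde B$. Since $\phi^H(r'')\in p^{\mathbb Z}r''$, \eqref{eq:eigen} gives $r''\in B$, and $\theta(r)=\theta(t)\theta(r'')=0$, a contradiction. So $m\ge f$.
\end{proof}

\begin{remark}\label{rem:nec}
The lemma shows why weak admissibility is necessary for triviality. Let $D'\subset D$ be $\phi_D$-stable of dimension $s$, and let $\omega'$ be a generator of $\wedge^sD'$ with $\phi_D\omega'=p^{t_N(D')}\omega'$. After choice of a basis of $D'$, the isocrystal $D'$ with the subspace $F\cap D'_K$ is a datum for the group $\mathrm{GL}_s$, and the $\phi$-module attached to it is contained in $M$. By the lemma applied to this datum, $t^{-t_H(D')}\omega'$ lies in the image of its determinant in $\wedge^sM$, and it is an eigenvector with eigenvalue $p^{t_N(D')-t_H(D')}$.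 If $M$ is trivial, so is $\wedge^sM$, and (F1) gives $t_N(D')\ge t_H(D')$; for $D'=D$ the lemma gives equality.
\end{remark}

The definition of $\breve{\mathcal F}^0_b(L)$ uses the module over $\mathcal H(y)$. For Theorem~\ref{thm:sharp} we need to compare it with the module over $L$.

\begin{corollary}\label{cor:field}
Let $x\in\breve{\mathcal F}^0_b(L)$ for a complete valued extension $L/\breve E$. Then $\mathbf M_{b,x}(V)$, formed with $K=L$, is isomorphic to $\mathbf M(0,1)^{\oplus h}$.
\end{corollary}

\begin{proof}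
Let $y$ be the analytic point of $x$. The module $\mathbf M_{b,y}(V)$ over $\mathcal H(y)$ has a basis $m_1,\dots,m_h$ of $\Phi$-invariant elements. By Lemma~\ref{lem:det}, $t_N(D)=t_H(D)$ and $m_1\wedge\dots\wedge m_h=c\,t^{-t_H(D)}\omega$ with a unit $c$. Since $t^{-t_H(D)}\omega$ is $\Phi$-invariant, $c$ is $\phi$-invariant, and $c\in\mathbb Q_p^\times$ by \eqref{eq:eigen} and (F1). The embedding $\mathcal H(y)\hookrightarrow L$ over $\breve E$ extends to an isometric embedding of the completed algebraic closures. It induces $K_0$-linear maps of all the rings involved, and $t$ is sent to an element of $\mathbb Z_p^\times t$, because compatible systems of roots of unity go to such systems. As $F_x=F_y\otimes_{\mathcal H(y)}L$, the $m_i$ are sent to $\Phi$-invariant elements of $\mathbf M_{b,x}(V)$. Their wedge lies in $\mathbb Q_p^\times t^{-t_H(D)}\omega$, hence generates $\wedge^h\mathbf M_{b,x}(V)$ by Lemma~\ref{lem:det} over $L$. So they form a basis.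
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

The inclusion $\breve{\mathcal F}^0_b(L)\subset\breve{\mathcal F}^{wa}_b(L)$ follows from $\breve{\mathcal F}^0_b\subset\breve{\mathcal F}^{wa}_b$. Conversely, let $x\in\breve{\mathcal F}^{wa}_b(L)$ and let $y$ be its analytic point, which is weakly admissible. We have to show $y\in\breve{\mathcal F}^0_b$. Since $\Gamma_{\mathcal H(y)}\subset\Gamma_L$ satisfies \eqref{eq:star} by Lemma~\ref{lem:values}(a), we may replace $L$ by $\mathcal H(y)$ and $x$ by $y$. Put $M:=\mathbf M_{b,y}(V)\cong\bigoplus_i\mathbf M(d_i,h_i)$ and $F:=F_y$. As $t_H(D)=t_N(D)$, Lemma~\ref{lem:det} gives $\sum d_i=0$.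

\emph{Suppose that $M\not\cong\mathbf M(0,1)^{\oplus h}$.} Then some $d_i$ is negative: otherwise all $d_i$ are $0$, and $M$ is trivial because $\mathbf M(0,h_i)\cong\mathbf M(0,1)^{\oplus h_i}$. We derive a contradiction in four steps.

\medskip
\noindent\textbf{Step 1: a Galois-stable line.} Let $N\subset M$ be the sum of the $\mathbf M(d_i,h_i)$ with $d_i<0$, let $s\ge1$ be its rank, and put $e:=-\sum_{d_i<0}d_i>0$. The direct sum decomposition is not canonical, but $N$ is: it is the $\widetilde B$-span of
\[
Z:=\{z\in M:\ \Phi^l(z)=p^{-c}z\text{ for some integers }l,c\ge1\}.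
\]
Indeed, the basis vectors of the summands with $d_i<0$ lie in $Z$. Conversely, let $z\in Z$ have coefficients $x_i$ in a summand $\mathbf M(d',h')$ with $d'\ge0$. From $\Phi^{lh'}(z)=p^{-ch'}z$ we get $\phi^{lh'}(x_i)=p^{-ch'-ld'}x_i$, so $x_i=0$ by \eqref{eq:eigen} and (F1).

The group $\mathcal G_L$ acts on $D\otimes\widetilde B[t^{-1}]$ through the second factor and commutes with $\Phi$. It preserves $Fil^0$, since $F$ is defined over $L$. So it preserves $M$, $Z$ and $N$. Let $\nu\in\wedge^sD\otimes\widetilde B[t^{-1}]$ be a generator of $\wedge^sN$ with $\Phi(\nu)=p^{-e}\nu$. For $g\in\mathcal G_L$ the vector $g\nu$ has the same properties. So $g\nu=\psi(g)\nu$ with $\psi(g)\in\widetilde B^\times$ invariant under $\phi$, that is, $\psi(g)\in\mathbb Q_p^\times$ by \eqref{eq:eigen} and (F1). Choose $k\ge0$ with $\nu':=t^k\nu\in\wedge^sD\otimes\widetilde B$. Then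
\[
\Phi(\nu')=p^a\nu'\ \text{ with }\ a:=k-e,\qquad g\nu'=\psi'(g)\nu'\ \text{ with }\ \psi':=\psi\chi_{\rm cyc}^k .
\]

\medskip
\noindent\textbf{Step 2: $\nu'$ is proportional to a constant vector.} Let $\wedge^sD=\bigoplus_\lambda P_\lambda$ be the slope decomposition and $\nu'=\sum_\lambda\nu'_\lambda$ accordingly. The slopes need not be integers, so we pass to a tensor power. Let $H\ge1$ be such that $H\lambda\in\mathbb Z$ for all occurring $\lambda$. Then $P_\lambda^{\otimes H}$ is isoclinic of integral slope $H\lambda$ and has a basis $(w_i)$ of vectors with $\Phi(w_i)=p^{H\lambda}w_i$. Write $(\nu'_\lambda)^{\otimes H}=\sum_ix_iw_i$ with $x_i\in\widetilde B$. Then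
\[
\phi(x_i)=p^{m_\lambda}x_i,\quad m_\lambda:=H(a-\lambda),\qquad gx_i=\psi'(g)^Hx_i\quad(g\in\mathcal G_L).
\]

\emph{Claim: if $x_i\ne0$, then $m_\lambda\ge0$ and $x_i\in\mathbb Q_p^\times t^{m_\lambda}$.} By \eqref{eq:eigen} and (F1) we have $m:=m_\lambda\ge0$, and the claim holds if $m=0$. Let $m>0$. By (F2) and (F3), $x_i=t_1\cdots t_m$ with $t_j=\log[\varepsilon_j]$, $\varepsilon_j\ne1$. As $gx_i\in\mathbb Q_p^\times x_i$, uniqueness of the factorization shows that $\mathcal G_L$ permutes the finitely many lines $\mathbb Q_pt_j$. The stabilizer of $\mathbb Q_pt_j$ has finite index. It equals $\{g:g\varepsilon_j\in\varepsilon_j^{\mathbb Z_p^\times}\}$, the exponents being units because $g$ is isometric. This set is closed, since $\varepsilon_j^{\mathbb Z_p^\times}$ is compact and $g\mapsto g\varepsilon_j$ is continuous. So the stabilizer is open, equal to $\mathcal G_{L'}$ for a finite extension $L'/L$. The field $L'$ satisfies \eqref{eq:star} by Lemma~\ref{lem:values}(a), and Theorem~\ref{thm:lines} over $L'$ gives $t_j\in\mathbb Q_p^\times t$.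 This proves the claim.

If $\nu'_\lambda\ne0$, then $(\nu'_\lambda)^{\otimes H}\ne0$, because $\widetilde B$ is a domain. So some $x_i$ is nonzero, and the claim gives $\psi'^H=\chi_{\rm cyc}^{m_\lambda}$ on $\mathcal G_L$. The integers $m_\lambda$ are pairwise distinct and no nonzero power of $\chi_{\rm cyc}$ is trivial on $\mathcal G_L$ by Lemma~\ref{lem:values}(b). So $\nu'_\lambda\ne0$ for exactly one $\lambda$, just as in Example~\ref{ex:toy}. Hence $\nu'=\nu'_\lambda$ and, with $m=m_\lambda$,
\[
\nu'^{\otimes H}=t^mw,\qquad0\ne w\in(\wedge^sD)^{\otimes H}.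
\]
It remains to pass from $\nu'^{\otimes H}$ back to $\nu'$. In a $K_0$-basis $(u_i)$ of $\wedge^sD$ write $\nu'=\sum X_iu_i$. Then $X_{i_1}\cdots X_{i_H}=t^ma_{i_1\dots i_H}$ with $a_{i_1\dots i_H}\in K_0$. Choose $i_0$ with $X_{i_0}\ne0$. For all $j$,
\[
\frac{X_j}{X_{i_0}}=\frac{X_{i_0}^{H-1}X_j}{X_{i_0}^H}\in K_0 .
\]
So $\nu'=X_{i_0}\nu_0$ with $\nu_0\in\wedge^sD$ whose coefficient at $u_{i_0}$ is $1$.

\medskip
\noindent\textbf{Step 3: the subisocrystal.} From $\Phi(\nu')=p^a\nu'$ we get $\phi_D(\nu_0)=\varrho\nu_0$ with $\varrho=p^aX_{i_0}/\phi(X_{i_0})$. Comparing coefficients of $u_{i_0}$ shows $\varrho\in K_0$, and $\varrho\ne0$ because $\phi_D$ is bijective. Hence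
\[
D':=\{d\in D:\ d\wedge\nu_0=0\}
\]
is $\phi_D$-stable. Up to a unit, $\nu$ is the wedge of a basis of $N$, and $\nu$ is proportional to $\nu_0$ over $Q$. So
\[
D'\otimes_{K_0}Q=\{z\in D\otimes Q:\ z\wedge\nu=0\}=N\otimes_{\widetilde B}Q .
\]
Thus $\dim D'=s$. Using a complement of $D'$ in $D$, we get $N\subset(D'\otimes Q)\cap(D\otimes\widetilde B[t^{-1}])=D'\otimes\widetilde B[t^{-1}]$.

\medskip
\noindent\textbf{Step 4: $D'$ violates weak admissibility.} Let $\wedge^sD'=K_0\omega'$ with $\phi_D\omega'=p^{t_N(D')}\omega'$, and write $\nu=\zeta\omega'$ with $0\ne\zeta\in\widetilde B[t^{-1}]$. Then $\phi(\zeta)=p^{-e-t_N(D')}\zeta$. We compare the pole order of $\zeta$ at $t$ with its eigenvalue.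

Write $\zeta=t^{-k_1}\zeta''$ with $k_1\ge0$ and $\zeta''\in\widetilde B$. Then $\phi(\zeta'')=p^{a_1}\zeta''$ with $a_1=k_1-e-t_N(D')$. So $\zeta''\in B$ by \eqref{eq:eigen}, and $\mathrm{ord}_t(\zeta'')\le a_1$ by \eqref{eq:order}.

On the other hand, choose a basis $(z_i)$ of $N$ with $z_1\wedge\dots\wedge z_s=\nu$. For $l\gg0$ the vectors $\Phi^{-l}(z_i)$ lie in
\[
Fil^0\cap(D'\otimes\mathbf B^+_{\rm dR}[t^{-1}])=\{z\in t^{-n}(D'\otimes\mathbf B^+_{\rm dR}):\ \theta(t^nz)\in(F\cap D'_L)\otimes_LC\}.
\]
As in the proof of Lemma~\ref{lem:det}, this is a lattice with determinant $t^{-t_H(D')}\mathbf B^+_{\rm dR}\,\omega'$. Since $\Phi^{-l}(\nu)=p^{el}\zeta\omega'$, we get $\zeta\in t^{-t_H(D')}\mathbf B^+_{\rm dR}$, that is, $\mathrm{ord}_t(\zeta'')\ge k_1-t_H(D')$. Together,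
\[
k_1-t_H(D')\le\mathrm{ord}_t(\zeta'')\le a_1=k_1-e-t_N(D'),
\]
so $t_H(D')\ge t_N(D')+e>t_N(D')$. This contradicts weak admissibility. Hence $M\cong\mathbf M(0,1)^{\oplus h}$, that is, $x\in\breve{\mathcal F}^0_b(L)$, and Theorem~\ref{thm:main} is proved. \qed

\section{Proof of Theorem~\ref{thm:sharp}}

Let $\Gamma\subset\mathbb R$ contain $1$ and violate \eqref{eq:star}, and fix $0<\gamma\in\bigcap_mp^m\Gamma$. So $\gamma/p^m\in\Gamma$ for all $m\ge0$.

\subsection{The field}

Let $R$ be the quotient of the group algebra $K_0[T^\beta:\beta\in\Gamma]$ by the ideal generated by $T^1-p$. The group algebra is free over $K_0[T^{\pm1}]$ on the $T^\beta$ with $\beta$ in a system of representatives of $\Gamma/\mathbb Z$, so these $T^\beta$ form a $K_0$-basis of $R$. In $R$ we have $T^{\beta+1}=pT^\beta$. Hence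
\[
v\Bigl(\sum_\beta a_\beta T^\beta\Bigr):=\min_\beta\bigl(v(a_\beta)+\beta\bigr)\qquad(a_\beta\in K_0)
\]
does not depend on the representatives. It satisfies the ultrametric inequality, $v(xx')\ge v(x)+v(x')$, and $v(T^\beta)=\beta$ for all $\beta\in\Gamma$. The values $v(a_\beta)+\beta$ of the nonzero terms are distinct modulo $\mathbb Z$. So, after a change of representatives, a nonzero $x$ has the form $x=aT^\beta+x_1$ with $a\in K_0$, $v(a)=0$, $\beta=v(x)\in\Gamma$ and $v(x_1)>\beta$. If $x'=a'T^{\beta'}+x_1'$ similarly, then $xx'=aa'T^{\beta+\beta'}+(\text{an element of valuation}>\beta+\beta')$, so $v(xx')=v(x)+v(x')$. Thus $R$ is a domain with a valuation extending that of $K_0$. Let $L$ be the completion of its fraction field. Then $\Gamma_L=\Gamma$. For example, if $\Gamma=\mathbb Z[\frac1p]$, then $L$ is the completion of $K_0(p^{1/p^\infty})$.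

Let $X:=(T^\gamma,T^{\gamma/p},T^{\gamma/p^2},\dots)\in C^\flat$, where $C$ is the completion of an algebraic closure of $L$. Then $v(X)=\gamma>0$ and $(X^{p^i})^\sharp=T^{p^i\gamma}\in L$ for all $i\in\mathbb Z$.

\subsection{The datum and how it is found}

For $r\ge3$ consider $G=\mathrm{GL}_r$ with $V$ standard, $n=1$ and $\dim Fil^1=2$, and let $D$ be given by $\phi_De_i=e_{i+1}$ for $0\le i<r-1$ and $\phi_De_{r-1}=p^2e_0$. If $r$ is odd, $D$ has slope $2/r$ with $\gcd(2,r)=1$, so $D$ is simple. Since $t_N(D)=2=t_H(D)$, \emph{every} point of $\breve{\mathcal F}(L)$ is then weakly admissible. To make the $\phi$-module nontrivial we look for $0\ne z\in D\otimes B$ with $\Phi^2(z)=pz$ and $\theta(z),\theta(\Phi(z))\in D_L$. Then $F$ can be chosen to contain these two vectors, and $t^{-1}z$ lies in the $\phi$-module and satisfies $\Phi^2(t^{-1}z)=p^{-1}t^{-1}z$, which is impossible in a trivial module. From $\Phi^{2r}(z)=p^rz$ and $\phi_D^{2r}e_i=p^4e_i$ we see that each coordinate of $z$ must satisfy $\phi^{2r}(x_i)=p^{r-4}x_i$.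 By (F1) this leaves $r\ge4$, and the first odd value is $r=5$. So we take
\[
G=\mathrm{GL}_5,\qquad\phi_De_i=e_{i+1}\ (0\le i\le3),\qquad\phi_De_4=p^2e_0 .
\]

\subsection{The point}

Put
\[
u:=\sum_{k\in\mathbb Z}p^k[X^{p^{-10k}}].
\]
The series converges in $B$: the $k$-th term has norm $|\cdot|_s$ equal to $p^{-(k+s\gamma p^{-10k})}$, and $k+s\gamma p^{-10k}\to\infty$ as $k\to\pm\infty$ for each $s>0$. It is nonzero: for two different $k$ the numbers $k+s\gamma p^{-10k}$ agree for at most one $s$, so for all $s>0$ outside a countable set exactly one term has maximal norm $|\cdot|_s$. Shifting the index gives $\phi^{10}(u)=\sum_kp^k[X^{p^{-10(k-1)}}]=pu$. Finally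
\[
\theta(\phi^i(u))=\sum_kp^k\,T^{p^{i-10k}\gamma}\in L\qquad(i\in\mathbb Z).
\]
The map $\phi_D^2$ sends $e_0\mapsto e_2$, $e_2\mapsto e_4$, $e_4\mapsto p^2e_1$, $e_1\mapsto e_3$ and $e_3\mapsto p^2e_0$. For $z=\sum x_ie_i$ the equation $\Phi^2(z)=pz$ therefore reads
\[
\phi^2(x_0)=px_2,\quad\phi^2(x_2)=px_4,\quad p^2\phi^2(x_4)=px_1,\quad\phi^2(x_1)=px_3,\quad p^2\phi^2(x_3)=px_0 .
\]
Starting with $x_0=u$, the first four equations give
\[
z:=u\,e_0+p^{-1}\phi^6(u)\,e_1+p^{-1}\phi^2(u)\,e_2+p^{-2}\phi^8(u)\,e_3+p^{-2}\phi^4(u)\,e_4 ,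
\]
and the last one becomes $\phi^{10}(u)=pu$, which holds. The vectors $\theta(z)$ and $\theta(\Phi(z))$ lie in $D_L$. Let $F\subset D_L$ be a two-dimensional subspace containing both, and let $x\in\breve{\mathcal F}(L)$ be the corresponding point. It is weakly admissible, because $D$ is simple and $t_H(D)=t_N(D)$.

For every $m$ the vector $\Phi^{-m}(z)$ lies in $p^{\mathbb Z}z\cup p^{\mathbb Z}\Phi(z)$, so $\theta(\Phi^{-m}(z))\in F$. Hence $z':=t^{-1}z$ lies in $\mathbf M_{b,x}(V)$, formed over $L$. It is nonzero and $\Phi^2(z')=p^{-2}\cdot p\,z'=p^{-1}z'$. By \eqref{eq:eigen} and (F1) the module $\mathbf M(0,1)^{\oplus5}$ contains no such element. So $\mathbf M_{b,x}(V)\not\cong\mathbf M(0,1)^{\oplus5}$, and Corollary~\ref{cor:field} shows $x\notin\breve{\mathcal F}^0_b(L)$. Hence $x\in\breve{\mathcal F}^{wa}_b(L)\smallsetminus\breve{\mathcal F}^0_b(L)$, which proves Theorem~\ref{thm:sharp}. \qed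

\begin{thebibliography}{9}

\bibitem{Ax}
Ax, J. Algebra \textbf{15} (1970), 417--428.

\bibitem{FF}
Fargues and Fontaine, \emph{Courbes et fibr\'es vectoriels en th\'eorie de Hodge $p$-adique}, Ast\'erisque \textbf{406}.

\bibitem{Hartl}
Urs Hartl, \emph{On a Conjecture of Rapoport and Zink}, arXiv:math/0605254 (2006).

\bibitem{Kedlaya}
Kedlaya, \emph{Slope filtrations revisited}, Doc. Math. \textbf{10} (2005).

\end{thebibliography}
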